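# The subalgebra zeta function of a nilpotent algebra at $s=0$

## 1. Counting in the algebra $x^2=z$

Let $\mathfrak O$ be the valuation ring of a $p$-adic field, with uniformizer $\pi$, valuation $v$, and residue field of size $q$ (a power of $p$). Let $C=\mathfrak Ox\oplus\mathfrak Oz$ be the algebra with $x\cdot x=z$ and all other products of basis elements equal to $0$. It is commutative and associative, and every product of three elements vanishes. We count the $\mathfrak O$-submodules of finite index, and among them the subalgebras, that is, those closed under multiplication.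

A submodule $B\subset C$ of finite index meets $\mathfrak Oz$ in $\pi^c\mathfrak Oz$ for some $c\ge0$ and projects onto $\pi^a\mathfrak Ox$ in $C/\mathfrak Oz$ for some $a\ge 0$. So
$$B=\langle \pi^ax+\beta z,\ \pi^cz\rangle ,$$
where $\beta\in\mathfrak O$ is determined modulo $\pi^c$. The index is $q^{a+c}$, and for given $(a,c)$ there are $q^c$ choices of $\beta$. The only product of generators that can be nonzero is $(\pi^ax+\beta z)^2=\pi^{2a}z$. Hence $B$ is a subalgebra if and only if $c\le 2a$.

Give each submodule of index $q^m$ the weight $t^m$. All submodules together contribute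
$$Z_0(t)=\sum_{a,c\ge0}q^ct^{a+c}=\frac1{(1-t)(1-qt)},$$
and those that are not subalgebras contribute
$$E(t)=\sum_{a\ge0}t^a\sum_{c\ge2a+1}(qt)^c=\sum_{a\ge0}t^a\,\frac{(qt)^{2a+1}}{1-qt}=\frac{qt}{(1-qt)(1-q^2t^3)} .$$
So the subalgebras contribute
$$Z_C(t)=Z_0(t)-E(t)=\frac{1-q^2t^3-qt(1-t)}{(1-t)(1-qt)(1-q^2t^3)}=\frac{1+qt^2}{(1-t)(1-q^2t^3)},$$
because $1-qt+qt^2-q^2t^3=(1-qt)(1+qt^2)$.

Now look at $t=1$. Both $Z_0$ and $Z_C$ have a simple pole there, and
$$\frac{Z_C(t)}{Z_0(t)}=\frac{(1+qt^2)(1-qt)}{1-q^2t^3}\qquad\text{takes the value}\qquad \frac{(1+q)(1-q)}{1-q^2}=1 .$$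
The multiplication of $C$ changes the generating function a great deal, but to leading order at $t=1$ it is invisible. Is this an accident of a small example?

## 2. Two further counts: the Heisenberg algebra and $\mathfrak O\times\mathfrak O$

**Example 1 (Heisenberg).** Let $H=\mathfrak Ox\oplus\mathfrak Oy\oplus\mathfrak Oz$ be the Lie algebra with $[x,y]=z$ and $z$ central. As before, every finite-index submodule has a unique triangular basis
$$\pi^ax+\beta y+\gamma z,\qquad \pi^by+\gamma' z,\qquad \pi^cz,$$
with $\beta$ taken modulo $\pi^b$ and $\gamma,\gamma'$ modulo $\pi^c$. For given $(a,b,c)$ there are $q^{b+2c}$ of them. The only nonzero bracket of generators, up to sign, is $\pi^{a+b}z$, so the subalgebra condition is $c\le a+b$. The non-subalgebras contribute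
$$E(t)=\sum_{a,b}q^bt^{a+b}\sum_{c\ge a+b+1}(q^2t)^c=\frac{q^2t}{1-q^2t}\sum_{a,b}q^bt^{a+b}(q^2t)^{a+b}=\frac{q^2t}{(1-q^2t)(1-q^2t^2)(1-q^3t^2)} .$$
This is regular at $t=1$. All submodules together contribute $Z_0(t)=\frac1{(1-t)(1-qt)(1-q^2t)}$, so the ratio $1-E(t)/Z_0(t)$ is again $1$ at $t=1$.

**Example 2 (componentwise product).** Let $A=\mathfrak O\times\mathfrak O$. The submodules of finite index are uniquely $B=\langle(\pi^a,c),(0,\pi^b)\rangle$ with $a,b\ge0$ and $c\in\mathfrak O/\pi^b$. We have $(\pi^a,c)^2-\pi^a(\pi^a,c)=(0,c^2-\pi^ac)$, and the other products of generators lie in $0\times\pi^b\mathfrak O\subset B$. So $B$ is a subalgebra if and only if $c(c-\pi^a)\in\pi^b\mathfrak O$.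

Suppose $b\le2a$. If $v(c)\ge b/2$, then $c^2$ and $\pi^ac$ both lie in $\pi^b\mathfrak O$. If $v(c)<b/2\le a$, then $c(c-\pi^a)$ has valuation $2v(c)<b$. So the condition is $v(c)\ge b/2$, which leaves $q^{\lfloor b/2\rfloor}$ classes. Suppose $b>2a$. If $v(c)<a$, the valuation is $2v(c)<b$ and the condition fails. So $c=\pi^au$ with $u(u-1)\in\pi^{b-2a}\mathfrak O$. One of $u$, $u-1$ is a unit, so $u\equiv0$ or $1$ modulo $\pi^{b-2a}$; since $u$ is taken modulo $\pi^{b-a}$, this gives $2q^a$ classes. Summing over $b=2j$ with $a\ge j$, over $b=2j+1$ with $a\ge j+1$, and over $b>2a$, we get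
$$Z_A(t)=\frac1{1-t}\Bigl(\sum_jq^jt^{3j}+\sum_jq^jt^{3j+2}+2\sum_aq^at^{3a+1}\Bigr)=\frac{(1+t)^2}{(1-t)(1-qt^3)} .$$
The ratio $Z_A/Z_0=(1+t)^2(1-qt)/(1-qt^3)$ equals $4$ at $t=1$, not $1$.

The first two algebras are nilpotent and the third is not. In the nilpotent examples we also see something arithmetic. In $C$, a non-subalgebra with parameters $(a,c)$ comes in a family of $q^c$, where $c>2a$, so $c>\frac23m$ for index $q^m$. In $H$, the family has size $q^{b+2c}$ with $c>a+b$, so $2c\ge m+1$. In both, the number $a_m$ of non-subalgebras of index $q^m$ is divisible by a power of $q$ that grows linearly in $m$. For $\mathfrak O\times\mathfrak O$ this fails: modulo $q$,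
$$E(t)=Z_0(t)-Z_A(t)\equiv\frac{1-(1+t)^2}{1-t}=-\frac{2t+t^2}{1-t},$$
so $a_m\equiv-3\pmod q$ for all $m\ge2$, and $a_m$ is prime to $p$ for all $m\ge 2$ if $p\ne3$.

## 3. The statements

Let $k$ be a number field with ring of integers $\mathfrak o$. A *non-associative $\mathfrak o$-algebra* is an $\mathfrak o$-module with a bilinear multiplication; nothing else is assumed. For an algebra $\mathcal A$ that is free of rank $d$ as a module, and a $p$-adic field $K\supset k$ (a finite extension of $\mathbb Q_p$ containing $k$) with valuation ring $\mathfrak O$ and residue field of size $q$, put $\mathcal A_{\mathfrak O}=\mathcal A\otimes_{\mathfrak o}\mathfrak O$. The *subalgebra zeta function* is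
$$\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_{\mathcal B}|\mathcal A_{\mathfrak O}:\mathcal B|^{-s},$$
summed over the $\mathfrak O$-subalgebras of finite index. It converges for $\mathrm{Re}(s)$ large and is a rational function of $t=q^{-s}$. This rationality is a known fact, which we use without proof; it holds for arbitrary non-associative algebras over $\mathfrak O$ of characteristic $0$ (Grunewald–Segal–Smith, *Invent. Math.* 93 (1988), via Denef). We identify $\zeta_{\mathcal A_{\mathfrak O}}$, and quotients of such functions, with their meromorphic continuations. Write $(\mathfrak O^d,0)$ for $\mathfrak O^d$ with zero multiplication. Then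
$$\zeta_{(\mathfrak O^d,0)}(s)=\prod_{i=0}^{d-1}(1-q^{i-s})^{-1}.$$
Indeed, every finite-index submodule has a unique triangular basis with diagonal $\pi^{a_1},\dots,\pi^{a_d}$ and the $i-1$ entries above $\pi^{a_i}$ taken modulo $\pi^{a_i}$, so the generating function is $\prod_{i=1}^d\sum_{a_i}q^{(i-1)a_i}t^{a_i}$.

The question answered here comes from Rossmann, "Computing topological zeta functions of groups, algebras, and modules, I", arXiv:1405.5711 (2014), where it is a conjecture.

**Theorem 1.** Let $\mathcal A$ be a non-associative $\mathfrak o$-algebra, free of rank $d\ge1$ as an $\mathfrak o$-module, which is either a Lie algebra or a (not necessarily unital) associative algebra. Suppose that $\mathcal A$ is nilpotent. For every $p$-adic field $K\supset k$ with valuation ring $\mathfrak O$, the function $\zeta_{\mathcal A_{\mathfrak O}}(s)$ has a simple pole at $0$, and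
$$\frac{\zeta_{\mathcal A_{\mathfrak O}}(s)}{\zeta_{(\mathfrak O^d,0)}(s)}\bigg|_{s=0}=1 .$$

From now on $\mathfrak O$ is a complete discrete valuation ring with uniformizer $\pi$ and finite residue field of size $q$, a power of the prime $p$. Let $A$ be a free $\mathfrak O$-module of rank $d\ge1$ with an $\mathfrak O$-bilinear product. A *lattice* is a finite-index $\mathfrak O$-submodule of $A$; its index is a power of $q$. For submodules $Y,Y'$ the product $YY'$ is the $\mathfrak O$-span of all products. We normalize $|p|_p=1/p$, so $|q|_p=q^{-1}$. The zeta function $\zeta_A$ counts finite-index subalgebras as above. Nilpotency enters through one condition only.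

**Definition 1.** For an integer $h\ge1$, the algebra $A$ satisfies $(N_h)$ if every composite of $h$ maps of the form $y\mapsto xy$ or $y\mapsto yx$ (with $x\in A$) is zero on $A$.

For instance, $C$ and $H$ satisfy $(N_2)$ but not $(N_1)$, while $\mathfrak O\times\mathfrak O$ satisfies no $(N_h)$, since multiplication by $(1,1)$ is the identity. If $\mathcal A$ is a nilpotent Lie algebra with $\gamma_{h+1}(\mathcal A)=0$, then a composite of $h$ multiplications has values in $\gamma_{h+1}(\mathcal A)=0$. If $\mathcal A$ is associative with $\mathcal A^{h+1}=0$, such a composite has values in $\mathcal A^{h+1}=0$. So $(N_h)$ holds for $\mathcal A$, and by multilinearity for $\mathcal A_{\mathfrak O}$. Hence the next theorem contains Theorem 1.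

**Theorem 2.** Let $A$ be any (not necessarily Lie or associative) algebra as above satisfying $(N_h)$. Let $a_m$ be the number of lattices of index $q^m$ in $A$ that are not subalgebras, and let $\varepsilon=\frac1{2(2d-1)h^2}$.

1. $|a_m|_p\le q^{-\varepsilon(m-d+1)}$ for all $m\ge0$. Hence $E(t)=\sum_ma_mt^m$ converges $p$-adically for $|t|_p<q^\varepsilon$.
2. If $\mathfrak O$ has characteristic $0$ (or, more generally, if $\zeta_A$ is a rational function of $t$), then $\zeta_A$ has a simple pole at $s=0$ and $\zeta_A/\zeta_{(\mathfrak O^d,0)}|_{s=0}=1$. Every pole $t_0\ne1$ of $\zeta_A$ in $t$ is an algebraic number, all of whose images in $\overline{\mathbb Q}_p$ satisfy $|t_0|_p\ge q^\varepsilon$. In particular $t=1$ is the only root of unity that is a pole, and any pole $t_0\ne1$ with $t_0^{\,b}=q^{-a}$ ($a\in\mathbb Z$, $b\ge1$) has $a/b\ge\varepsilon$.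

Example 2 shows that the conclusion can fail for non-nilpotent associative algebras. It is not equivalent to nilpotency, though: $A=\mathfrak O$ with its ring product is not nilpotent, yet every lattice $\pi^j\mathfrak O$ is a subalgebra, so the ratio is $1$.

## 4. A complex pole seen $p$-adically

Write $Z_A(t)$ for $\zeta_A$ as a power series in $t$, and $Z_0(t)=\prod_{i=0}^{d-1}(1-q^it)^{-1}$. Since $Z_0$ counts all lattices, $E=Z_0-Z_A$, and
$$\frac{Z_A(t)}{Z_0(t)}=1-E(t)\prod_{i=0}^{d-1}(1-q^it).\tag{1}$$
The product has a simple zero at $t=1$. So the ratio is $1$ at $t=1$ exactly when $E$ has no pole there. A bound on the real size of the coefficients cannot settle this: in Section 1 the series $E$ converges, over $\mathbb C$, only in a small disc around $0$ that does not contain $1$. But $E$ has integer coefficients, and $\sum q^mt^m=1/(1-qt)$ converges $p$-adically for $|t|_p<q$, a disc that does contain $1$. A rational function whose power series converges $p$-adically at $1$ has no pole at $1$. Here is that argument in full; it deduces part 2 of Theorem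 2 from part 1.

**Step 1: $E$ has rational coefficients as a rational function.** This is needed to speak of the poles of $E$ both in $\mathbb C$ and $p$-adically. $E$ is a rational function of $t$ by hypothesis (or by the quoted rationality), and its power series has integer coefficients. For a bound $N$, consider the linear system "$QE=P$, $\deg P,\deg Q\le N$" in the finitely many unknown coefficients of $P$ and $Q$. Its equations have rational coefficients. For $N$ large it has a nonzero complex solution, hence a nonzero rational one. In it $Q\ne0$, since $Q=0$ forces $P=0$. So $E=P/Q$ with coprime $P,Q\in\mathbb Q[t]$.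

**Step 2: poles are $p$-adically large.** Let $t_0\in\overline{\mathbb Q}$ be a root of $Q$, and suppose that for some embedding $\overline{\mathbb Q}\hookrightarrow\overline{\mathbb Q}_p$ we have $|t_0|_p<q^\varepsilon$. By Theorem 2(1),
$$|a_mt_0^m|_p\le q^{\varepsilon(d-1)}\bigl(q^{-\varepsilon}|t_0|_p\bigr)^m\to0,$$
so $\sum_ma_mt_0^m$ converges in the complete field $\mathbb Q_p(t_0)$ to some $E_0$. Multiplying a convergent series by a polynomial is compatible with the formal identity $Q\cdot\sum a_mt^m=P$, so $P(t_0)=Q(t_0)E_0=0$. Coprimality gives $UP+VQ=1$ with $U,V\in\mathbb Q[t]$, and evaluation at $t_0$ gives $0=1$, a contradiction. Hence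
$$\text{every pole }t_0\text{ of }E\text{ satisfies }|t_0|_p\ge q^\varepsilon\text{ for every embedding into }\overline{\mathbb Q}_p.\tag{2}$$

**Step 3: the point $t=1$.** Since $|1|_p=1<q^\varepsilon$, the function $E$ is regular at $1$. As $Z_0$ has a simple pole at $1$, so does $Z_A=Z_0-E$. The map $s\mapsto q^{-s}$ is a local biholomorphism at $0$ sending $0$ to $1$, so $\zeta_A$ has a simple pole at $s=0$. By (1) the ratio at $s=0$ is $1$.

**Step 4: the other poles.** A pole $t_0\ne1$ of $Z_A=Z_0-E$ is either a pole of $E$, and then it is algebraic and (2) applies, or it is $q^{-i}$ with $1\le i\le d-1$, and then $|t_0|_p=q^i\ge q^\varepsilon$ because $\varepsilon\le\frac12$. Roots of unity have $|t_0|_p=1<q^\varepsilon$, so none except $1$ is a pole. If $t_0^{\,b}=q^{-a}$, then $|t_0|_p=q^{a/b}$, so $a/b\ge\varepsilon$. This proves part 2, given part 1.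

What remains is pure counting: the number $a_m$ must be shown to be highly divisible by $q$.

## 5. Primitive lattices and the exponent $\lambda$

We first separate the scalar part of a lattice from the rest, and find out where divisibility can come from.

**Definition 2.** A lattice $B$ is *primitive* if $B\not\subset\pi A$. For $B$ primitive, $\lambda(B)=\min\{j\ge0:\pi^jA\subset B\}$.

By the elementary divisor theorem, $A$ has a basis $e_1,\dots,e_d$ such that $B=\bigoplus\pi^{\lambda_i}\mathfrak Oe_i$ with $\lambda_1\le\dots\le\lambda_d$. Primitivity means $\lambda_1=0$, and $\lambda(B)=\lambda_d$. So $|A:B|=q^{m_0}$ with $m_0=\sum\lambda_i\le(d-1)\lambda(B)$. For example, in $C$ the lattice $\langle\pi^ax+z,\pi^cz\rangle$ is primitive with $\lambda=a+c$: it contains the vector $\pi^ax+z$, which is part of a basis of $C$, so the quotient is cyclic of order $q^{a+c}$.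

Every lattice is uniquely $\pi^lB_0$ with $l\ge0$ and $B_0$ primitive. It is a subalgebra if and only if $\pi^{2l}B_0B_0\subset\pi^lB_0$, that is, $\pi^lB_0B_0\subset B_0$. In that case we call $B_0$ *$l$-closed*.

Suppose $B_0$ is not $l$-closed, and let $\lambda=\lambda(B_0)$. Since $\pi^lB_0B_0\subset\pi^lA$, we must have $l\le\lambda-1$; in particular $\lambda\ge1$. The index $q^m$ of $\pi^lB_0$ satisfies
$$m=dl+m_0\le d(\lambda-1)+(d-1)\lambda,\qquad\text{i.e.}\qquad\lambda\ge\frac{m+d}{2d-1}.\tag{3}$$
So a non-subalgebra of large index has large $\lambda$. Let $X(l,\lambda,m_0)$ be the set of primitive lattices $B$ with $\lambda(B)=\lambda$ and $|A:B|=q^{m_0}$ that are not $l$-closed. It is finite, since its members contain $\pi^\lambda A$. Then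
$$a_m=\sum_{dl+m_0=m}\ \sum_\lambda|X(l,\lambda,m_0)|,\tag{4}$$
where only $\lambda$ satisfying (3) contribute.

**Proposition 3.** If $(N_h)$ holds, then $|X(l,\lambda,m_0)|$ is divisible by $q^e$, where $e=\bigl\lceil\lfloor\lambda/2\rfloor/h^2\bigr\rceil$.

**Proof of Theorem 2(1) from Proposition 3.** We have $e\ge\frac{\lambda-1}{2h^2}$. Every $\lambda$ that contributes to (4) satisfies (3), so
$$|a_m|_p\le q^{-\frac1{2h^2}\left(\frac{m+d}{2d-1}-1\right)}=q^{-\frac1{2h^2}\cdot\frac{m-d+1}{2d-1}}=q^{-\varepsilon(m-d+1)} .$$
The convergence for $|t|_p<q^\varepsilon$ is then immediate.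

Sections 6 to 8 prove Proposition 3. If $\lambda\le1$ then $e=0$ and there is nothing to show, so **we assume $\lambda\ge2$**. Fix $l,\lambda,m_0$, put $X=X(l,\lambda,m_0)$, and write $x\circ y=\pi^lxy$. "Closed" now means closed under $\circ$. Condition $(N_h)$ holds for $\circ$ too, since a composite of $h$ multiplications is only multiplied by $\pi^{lh}$.

## 6. Small deformations, and a lattice that changes type

In $C$ and $H$ the powers of $q$ came from free parameters: whether a lattice is closed depended only on the diagonal of its triangular basis, and the off-diagonal entries could move freely. In general they are not free.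

**Example 3.** Let $W=H\oplus\mathfrak Ow$ with $w$ central, so $(N_2)$ holds, and take $l=0$. Consider the lattices
$$B_\alpha=\langle w+\alpha x,\ y,\ \pi^\lambda x,\ \pi^\lambda z\rangle,\qquad \alpha\in\mathfrak O/\pi^\lambda .$$
In the basis order $w,y,x,z$ these are triangular bases, all with diagonal $1,1,\pi^\lambda,\pi^\lambda$. Now $[w+\alpha x,y]=\alpha z$, the other brackets of generators lie in $\pi^\lambda\mathfrak Oz\subset B_\alpha$, and $B_\alpha\cap\mathfrak Oz=\pi^\lambda\mathfrak Oz$. So $B_\alpha$ is closed if and only if $\alpha\equiv0\bmod\pi^\lambda$. An off-diagonal entry decides.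

A coordinate-free replacement for "free parameters" is a group action: if a group acts on $X$ and every orbit has size divisible by $q^e$, then so does $|X|$. The natural group to try consists of linear maps close to the identity. Put
$$n=\lceil\lambda/2\rceil\ge1,\qquad n'=\lambda-n=\lfloor\lambda/2\rfloor\ge1,\qquad n'\le n,\quad 2n\ge\lambda,$$
and $\Gamma=1+\pi^n\mathrm{End}(A)$, where $\mathrm{End}(A)$ means $\mathfrak O$-linear endomorphisms. An element of $\Gamma$ has determinant $\equiv1\bmod\pi$, so it is invertible, and $g^{-1}-1=-g^{-1}(g-1)\in\pi^n\mathrm{End}(A)$; so $\Gamma$ is a subgroup of $\mathrm{GL}(A)$. The choice of $n$ balances two demands. We want $\pi^{2n}A\subset B$ for all lattices concerned, so that quadratic terms in the deformation are invisible; and we want $n$ small, so that orbits are large. The linearization is exact: since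
$$(1+\pi^n\delta)(1+\pi^n\delta')=1+\pi^n(\delta+\delta'+\pi^n\delta\delta'),$$
the map
$$\Gamma\to\mathrm{End}(A)/\pi^n\mathrm{End}(A),\qquad 1+\pi^n\delta\mapsto\delta\bmod\pi^n\tag{5}$$
is a surjective homomorphism onto an additive group, with kernel $1+\pi^{2n}\mathrm{End}(A)$.

Does $\Gamma$ preserve $X$? For $g=1+\pi^n\delta\in\Gamma$ we have $gA=A$. So $gB$ is again a primitive lattice with the same $\lambda$ and the same index. The trouble is closedness. Directly,
$$gx\circ gy-g(x\circ y)=\pi^n\bigl(\delta x\circ y+x\circ\delta y-\delta(x\circ y)\bigr)+\pi^{2n}\,\delta x\circ\delta y.\tag{6}$$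
The last term lies in $\pi^{2n}A\subset gB$, but the middle term is only known to lie in $\pi^nA$. In Example 3, let $\delta w=x$ and $\delta x=\delta y=\delta z=0$. Then $g=1+\pi^n\delta$ carries the closed lattice $B_0$ to $B_{\pi^n}$, which is not closed because $n<\lambda$. So $g^{-1}\in\Gamma$ moves a member of $X$ out of $X$. The bad term is $\pi^n[\delta w,y]=\pi^nz$.

Two repairs suggest themselves. We may use only those $\delta$ that behave like derivations up to an error that the lattices cannot see. To make this a group, the tolerated error must not change along orbits; so we need to know what $\Gamma$ leaves fixed.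

## 7. The invariants $R$, $D$ and the group $G$

**Step 1: two invariants of the $\Gamma$-action.** We look for data attached to $B$ that do not change under $\Gamma$. For a primitive lattice $B$ with $\lambda(B)=\lambda$ put
$$R(B)=B+\pi^nA,\qquad D(B)=\{y\in A:\pi^ny\in B\}.$$
If $B=\bigoplus\pi^{\lambda_i}\mathfrak Oe_i$ in an adapted basis, then $R(B)=\bigoplus\pi^{\min(\lambda_i,n)}\mathfrak Oe_i$ and $D(B)=\bigoplus\pi^{\max(\lambda_i-n,0)}\mathfrak Oe_i$: the first remembers $B$ modulo $\pi^n$, the second remembers $B\cap\pi^nA=\pi^nD(B)$. Since $\pi^{2n}A\subset B$, we have $\pi^nA\subset D(B)$. Let $g=1+\pi^n\delta\in\Gamma$.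

First, $R(gB)=R(B)$: we have $gB\subset B+\pi^nA$, so $R(gB)\subset R(B)$, and $g^{-1}\in\Gamma$ gives the converse. Second, $D(gB)=D(B)$: if $\pi^ny\in B$, then $g(\pi^ny)=\pi^ny+\pi^{2n}\delta y$ lies in $gB$, and $\pi^{2n}A=g\pi^{2n}A\subset gB$, so $\pi^ny\in gB$. The converse follows using $g^{-1}$.

Thus $X$ is the disjoint union of the sets $X_{R,D}=\{B\in X:R(B)=R,\ D(B)=D\}$. Fix $(R,D)$ with $X_{R,D}\ne\emptyset$.

**Step 2: a group attached to $(R,D)$.** The tolerated error will be $D$. Define an $\mathfrak O$-submodule $\Delta\subset\mathrm{End}(A)$ as follows.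

*Case I*, $R\circ R\not\subset R$: put $\Delta=\mathrm{End}(A)$.

*Case II*, $R\circ R\subset R$: put
$$\Delta=\{\delta\in\mathrm{End}(A):\ \delta(x\circ y)-\delta x\circ y-x\circ\delta y\in D\ \text{ for all }x,y\in R\}.$$

Since $\pi^nA\subset D$, we have $\Delta\supset\pi^n\mathrm{End}(A)$. Hence $G=\{1+\pi^n\delta:\delta\in\Delta\}$ is the preimage under (5) of the subgroup $\Delta/\pi^n\mathrm{End}(A)$, and so $G$ is a subgroup of $\Gamma$. In Example 3, for any $B_\alpha$ with $\alpha\in\pi^n\mathfrak O$, we have $R=\langle w,y\rangle+\pi^nW$, which is closed, and $D=\langle w,y\rangle+\pi^{n'}W$. The harmful $\delta$ has $[\delta w,y]=z\notin D$ while $\delta[w,y]=[w,\delta y]=0$; it is excluded from $\Delta$.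

**Step 3: $G$ acts on $X_{R,D}$.** By Step 1 it remains to check, for $B\in X_{R,D}$ and $g=1+\pi^n\delta\in G$, that $gB$ is not closed.

In Case I, if $gB$ were closed, then so would be $gB+\pi^nA=R(gB)=R$, because $\pi^nA$ is stable under multiplication by $A$ on either side. That contradicts $R\circ R\not\subset R$.

In Case II, let $x,y\in B\subset R$. By (6) and the definition of $\Delta$,
$$gx\circ gy-g(x\circ y)\in\pi^nD+\pi^{2n}A=\pi^nD,$$
and $\pi^nD=\pi^nD(gB)\subset gB$. So $gx\circ gy\in gB$ if and only if $g(x\circ y)\in gB$, if and only if $x\circ y\in B$. Hence $gB$ is closed if and only if $B$ is, and $B$ is not.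

**Step 4: orbit sizes.** We express the size of an orbit through $\Delta$. Let $B\in X_{R,D}$ and $g=1+\pi^n\delta\in G$. Then $gB=B$ if and only if $\pi^n\delta(B)\subset B$: one direction is $\pi^n\delta b=gb-b$, and conversely $\pi^n\delta(B)\subset B$ gives $gB\subset B$, with equality because the indices agree. The condition depends only on $\delta$ modulo $\pi^n$, as $\pi^{2n}A\subset B$. So under (5) the stabilizer of $B$ in $G$ is the preimage of $\Delta_B/\pi^n\mathrm{End}(A)$, where
$$\Delta_B=\{\delta\in\Delta:\pi^n\delta(B)\subset B\},$$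
and the orbit of $B$ has size $|\Delta/\Delta_B|$. This is the order of a finite $\mathfrak O$-module, hence a power of $q$. If some $\delta\in\Delta$ satisfies $\pi^{j-1}\delta\notin\Delta_B$, where $j\ge 1$, then $\delta$ generates a submodule of $\Delta/\Delta_B$ of order at least $q^j$, so the orbit size is divisible by $q^j$. Therefore Proposition 3 follows once we have shown:
$$\text{for every }B\in X_{R,D}\text{ there are }j\ge e\text{ and }\delta\in\Delta\text{ with }\pi^{j-1}\delta\notin\Delta_B.\tag{7}$$

## 8. Rank-one elements of $\Delta$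

We prove (7) with endomorphisms of the form $\delta(x)=f(x)z$, where $f:A\to\mathfrak O$ is linear and $z\in A$. Two facts are used throughout. There is a vector $b_1\in B\setminus\pi A$, as $B$ is primitive. And
$$\pi^jA\subset D\iff\pi^{j+n}A\subset B\iff j+n\ge\lambda\iff j\ge n'.\tag{8}$$

**Step 5: Case I.** Here $\Delta=\mathrm{End}(A)$ imposes no condition. Since $b_1\notin\pi A$, it is part of a basis, so there is a linear $f:A\to\mathfrak O$ with $f(b_1)=1$. By (8) there is $z\in A$ with $\pi^{n'-1}z\notin D$. Put $\delta(x)=f(x)z$. Then $\pi^n\cdot\pi^{n'-1}\delta(b_1)=\pi^n(\pi^{n'-1}z)\notin B$, so $\pi^{n'-1}\delta\notin\Delta_B$. Thus (7) holds with $j=n'\ge e$.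

For instance, let $B=\langle x,\pi^cz\rangle\subset C$ with $l=0$, $c\ge2$. Then $\lambda=c$, $R=\langle x,\pi^nz\rangle$, and $x\circ x=z\notin R$. The orbit consists of the lattices $\langle x+\pi^n\alpha z,\pi^cz\rangle$ with $\alpha$ modulo $\pi^{n'}$; its size is $q^{n'}$.

Now assume Case II. In $\delta(x)=f(x)z$ we have
$$\delta(x\circ y)=f(x\circ y)\,z,\qquad \delta x\circ y=f(x)\,z\circ y,\qquad x\circ\delta y=f(y)\,x\circ z .$$
If $f$ kills products and $z$ annihilates the algebra, all three vanish and $\delta$ is a derivation. We only need them to land in $D$ for $x,y\in R$, but $\delta$ must also have high order modulo $\Delta_B$. So we want a $z$ that $R$ nearly annihilates although $z$ is far from $D$, and then an $f$ that nearly kills $R\circ R$ although it is far from killing $B$. Nilpotency supplies each, at the cost of a factor $h$.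

**Step 6: choice of $z$.** Put $A_0=A$ and $A_{i+1}=R\circ A_i+A_i\circ R$. By $(N_h)$, $A_h=0$. Let $\nu_i=\min\{j\ge0:\pi^jA_i\subset D\}$. By (8), $\nu_0=n'$; clearly $\nu_h=0$, and $\nu_i\le n'$ because $A_i\subset A$. The $h$ differences $\nu_i-\nu_{i+1}$, $0\le i<h$, sum to $n'$, so for some such $i$ the integer $\sigma=\nu_i-\nu_{i+1}$ satisfies $\sigma\ge n'/h>0$. Thus
$$1\le\sigma\le n'\le n.$$
Since $\nu_i\ge\sigma\ge1$, minimality gives $y\in A_i$ with $\pi^{\nu_i-1}y\notin D$. Put $z=\pi^{\nu_{i+1}}y$. Then
$$\pi^\sigma z\in D,\qquad\pi^{\sigma-1}z\notin D,\qquad R\circ z+z\circ R\subset\pi^{\nu_{i+1}}A_{i+1}\subset D.\tag{9}$$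

**Step 7: $R$ is far from being generated by products.** Given $\sigma$, we work modulo $\pi^\sigma$. Let $R_\sigma=R+\pi^\sigma A$. It equals $B+\pi^\sigma A$, as $\sigma\le n$, and it is closed since $R$ is. Put $\bar R=R_\sigma/\pi^\sigma A\subset A/\pi^\sigma A$ with the induced product. Since $b_1\notin\pi A$, the image $\bar b_1\in\bar R$ has annihilator exactly $\pi^\sigma\mathfrak O$. Let
$$\tau=\min\{j\ge0:\pi^j\bar R\subset\bar R\circ\bar R\}.$$
As $\pi^\sigma\bar R=0$, we have $\tau\le\sigma$. We claim that $h\tau\ge\sigma$. Let $\bar R_0=\bar R$ and $\bar R_{i+1}=\bar R\circ\bar R_i+\bar R_i\circ\bar R$. Then $\pi^\tau\bar R_0\subset\bar R\circ\bar R=\bar R_1$. If $\pi^\tau\bar R_i\subset\bar R_{i+1}$, then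
$$\pi^\tau\bar R_{i+1}=\bar R\circ\pi^\tau\bar R_i+\pi^\tau\bar R_i\circ\bar R\subset\bar R\circ\bar R_{i+1}+\bar R_{i+1}\circ\bar R=\bar R_{i+2}.$$
So $\pi^\tau\bar R_i\subset\bar R_{i+1}$ for all $i$, and $\pi^{h\tau}\bar R\subset\bar R_h=0$ by $(N_h)$. In particular $\pi^{h\tau}\bar b_1=0$, so $h\tau\ge\sigma$. Consequently
$$\tau\ge\frac\sigma h\ge\frac{n'}{h^2},\qquad\text{so}\qquad\tau\ge e\quad\text{and}\quad1\le\tau\le\sigma.\tag{10}$$

**Step 8: choice of $f$.** We turn the size of $\bar R/(\bar R\circ\bar R)$ into a linear form on $A$ with the following two properties: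
$$f(x\circ y)\in\pi^\sigma\mathfrak O\ \text{ for all }x,y\in R;\qquad f(b)\text{ has valuation }\sigma-\tau\text{ for some }b\in B.\tag{11}$$
The finite $\mathfrak O$-module $\bar R/(\bar R\circ\bar R)$ has exponent exactly $\pi^\tau$. It is a direct sum of cyclic modules, so one of its summands is isomorphic to $\mathfrak O/\pi^\tau$. Project to that summand and follow with the embedding $\mathfrak O/\pi^\tau\to\mathfrak O/\pi^\sigma$ given by multiplication by $\pi^{\sigma-\tau}$. Composing with $R_\sigma\to\bar R\to\bar R/(\bar R\circ\bar R)$ we get a homomorphism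
$$\varphi:R_\sigma\to\mathfrak O/\pi^\sigma,\qquad\varphi(\pi^\sigma A)=0,\quad\varphi(R\circ R)=0,\quad\varphi(R_\sigma)=\pi^{\sigma-\tau}\mathfrak O/\pi^\sigma\mathfrak O .$$
It must be extended from $R_\sigma$ to $A$ and lifted to $\mathfrak O$. Choose a basis $u_1,\dots,u_d$ of $A$ such that $R_\sigma=\bigoplus\pi^{\mu_i}\mathfrak Ou_i$; here $0\le\mu_i\le\sigma$, since $\pi^\sigma A\subset R_\sigma$. Let $c_i=\varphi(\pi^{\mu_i}u_i)$. Then $\pi^{\sigma-\mu_i}c_i=\varphi(\pi^\sigma u_i)=0$ in $\mathfrak O/\pi^\sigma$, so $c_i$ is divisible by $\pi^{\mu_i}$: there is $c_i'\in\mathfrak O$ such that $\pi^{\mu_i}c_i'$ represents $c_i$. Let $f:A\to\mathfrak O$ be the linear map with $f(u_i)=c_i'$. Then $f(r)\bmod\pi^\sigma=\varphi(r)$ for every $r\in R_\sigma$.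

The first property in (11) is $\varphi(R\circ R)=0$. For the second, the image of $\varphi$ contains the class of $\pi^{\sigma-\tau}$, and $\sigma-\tau<\sigma$; so some $b'\in R_\sigma=B+\pi^\sigma A$ has $f(b')$ of valuation $\sigma-\tau$. Write $b'=b+\pi^\sigma a$ with $b\in B$ and $a\in A$. As $f(\pi^\sigma a)\in\pi^\sigma\mathfrak O$, the element $f(b)$ has valuation $\sigma-\tau$ too.

**Step 9: the element $\delta$.** We check that $\delta(x)=f(x)z$ satisfies (7) with $j=\tau$. For $x,y\in R$, (9) and (11) give
$$\delta(x\circ y)=f(x\circ y)\,z\in\mathfrak O\pi^\sigma z\subset D,\qquad\delta x\circ y=f(x)\,z\circ y\in D,\qquad x\circ\delta y=f(y)\,x\circ z\in D .$$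
So $\delta\in\Delta$. Suppose $\pi^{\tau-1}\delta\in\Delta_B$. With $b$ as in (11), $\pi^n\cdot\pi^{\tau-1}f(b)z\in B$, that is, $\pi^{\tau-1}f(b)z\in D$. Since $f(b)$ is a unit times $\pi^{\sigma-\tau}$, this says $\pi^{\sigma-1}z\in D$, contradicting (9). So $\pi^{\tau-1}\delta\notin\Delta_B$, and $\tau\ge e$ by (10). This proves (7) in Case II.

**End of the proof of Proposition 3.** In both cases every $G$-orbit on $X_{R,D}$ has size divisible by $q^e$. Summing over the orbits and over all pairs $(R,D)$, we see that $q^e$ divides $|X|$. With Section 5 this proves Theorem 2(1), and with Section 4 it proves Theorem 2(2) and Theorem 1. $\blacksquare$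

**Example 4 (Case II in the algebra $C$).** Let $l=0$ and $B=\langle\pi^2x+z,\pi^5z\rangle\subset C$. By Section 1 it is not closed, since $5>2\cdot2$; here $\lambda=7$, $n=4$, $n'=3$. A convenient description is $B=\ker\phi$ with $\phi:C\to\mathfrak O/\pi^7$, $\phi(x)=1$, $\phi(z)=-\pi^2$: both generators are in the kernel and the indices agree. Then $R=B+\pi^4C=\langle\pi^2x+z,\pi^2z\rangle$, because $\pi^2(\pi^2x+z)-\pi^4x=\pi^2z$. Products of elements of $R$ lie in $\pi^4\mathfrak Oz\subset R$, so we are in Case II. Next, $D$ is the set of $y$ with $\phi(y)\equiv0\bmod\pi^3$, so $D=\langle\pi^2x+z,\pi z\rangle$.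

For Step 6, $A_1=\pi^2\mathfrak Oz\subset D$, so $\nu_0=3$, $\nu_1=\nu_2=0$, $\sigma=3$. We may take $y=x$, since $\pi^2x\notin D$; the vector called $z$ in Step 6 is then the basis vector $x$. For Steps 7 and 8, $R\circ R\subset\pi^4C\subset\pi^3C$, so $\bar R\circ\bar R=0$ and $\tau=3$. We may take $f(\alpha x+\gamma z)=\gamma$, with $f(\pi^2x+z)=1$. So $\delta$ sends $z\mapsto x$ and $x\mapsto0$. One checks $\delta\in\Delta$ on the generator $b=\pi^2x+z$ of $R$: $\delta(b\circ b)=\pi^4x\in D$, and $\delta b\circ b=x\circ b=\pi^2z\in D$. For the generator $\pi^2z$, the products $b\circ\pi^2z$, $\pi^2z\circ\pi^2z$ and $\delta(\pi^2z)\circ\pi^2z$ vanish, $\delta(\pi^2z)\circ b=\pi^2x\circ b=\pi^4z\in D$, and $\pi^2z\circ\delta b=0$. For $\alpha\in\mathfrak O$ the element $1+\pi^4\alpha\delta$ moves $\pi^2x+z$ to $(\pi^2+\pi^4\alpha)x+z$. The resulting lattices depend only on $\alpha$ modulo $\pi^3$, they are pairwise distinct for distinct classes because $\phi(\pi^4\alpha x)=\pi^4\alpha$ in $\mathfrak O/\pi^7$, and by Step 3 none of them is closed. So the orbit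 has at least $q^3$ elements.
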